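# A normal space in countable web but not in countable discrete web

## 1. Stars, webs, and closed discrete sets

"Countable" means at most countable, so finite sets are countable. We write $\mathfrak c=2^\omega$, and $2=\{0,1\}$ with the discrete topology. The letter $\omega$ also denotes the set of natural numbers, and $[\Lambda]^{<\omega}$ is the set of finite subsets of $\Lambda$.

**Definition (normal).** A space is *normal* if it is $T_1$ and any two disjoint closed sets have disjoint open neighborhoods. Example: every compact Hausdorff space is normal, and so is every topological sum of compact Hausdorff spaces, since one can separate inside each summand and take unions.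

**Definition (closed discrete set).** A set $D\subset X$ is *closed discrete* if it is closed in $X$ and discrete as a subspace. If $X$ is $T_1$, this says exactly that every point of $X$ has a neighborhood containing at most one point of $D$. Indeed, if $D$ is closed discrete, a point outside $D$ has the neighborhood $X\setminus D$, and a point of $D$ has a neighborhood meeting $D$ in that point only. Conversely, given such neighborhoods, $D$ is clearly discrete, and a point $x\notin D$ with a neighborhood $U$ containing at most the point $d$ of $D$ has the neighborhood $U\setminus\{d\}$ missing $D$. In particular every subset of a closed discrete set is closed discrete. Example: $\mathbb Z$ is closed discrete in $\mathbb R$; the set $\{1/n:n\ge1\}$ is discrete but not closed.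

**Definition (star).** For a family $\mathcal U$ of subsets of $X$ and $A\subset X$, let $St(A,\mathcal U)=\bigcup\{U\in\mathcal U:U\cap A\ne\emptyset\}$. Example: let $\mathcal U$ be the family of all open intervals of length $1$ in $\mathbb R$. Then $St(\{0\},\mathcal U)=(-1,1)$ and $St(\mathbb Z,\mathcal U)=\mathbb R$.

A point $x$ lies in $St(A,\mathcal U)$ exactly when some member of $\mathcal U$ contains $x$ and meets $A$. So if *only one* member $U$ of $\mathcal U$ contains $x$, then $x\in St(A,\mathcal U)$ if and only if $U\cap A\neq\emptyset$. We use this constantly.

**Definition (countable web).** $X$ is *in countable web* (also called star-Lindelöf) if for every open cover $\mathcal U$ of $X$ there is a countable $A\subset X$ with $St(A,\mathcal U)=X$. Example: every separable space is in countable web, because a countable dense $A$ meets every nonempty member of every $\mathcal U$. Every Lindelöf space is in countable web: take one point from each nonempty member of a countable subcover. An uncountable discrete space is not in countable web: for the cover by singletons, $St(A,\mathcal U)=A$.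

**Definition (countable discrete web).** $X$ is *in countable discrete web* if for every open cover $\mathcal U$ of $X$ there is a countable, closed and discrete $A\subset X$ with $St(A,\mathcal U)=X$. Example: every compact Hausdorff space is, since one point from each nonempty member of a finite subcover gives a finite set, and finite sets are closed discrete.

**Definition (countably paracompact, Dowker space).** $X$ is *countably paracompact* if every countable open cover has a locally finite open refinement that covers $X$. A *Dowker space* is a normal space that is not countably paracompact. Example: a compact space is countably paracompact, since a finite subcover is a locally finite refinement.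

We use the following textbook facts.

* The Cantor space $2^\omega$ has only countably many clopen sets, and they form a base. For finitely many distinct points of $2^\omega$ and prescribed values in $2$ there is a continuous $v:2^\omega\to2$ taking these values.
* An uncountable compact metrizable space has exactly $\mathfrak c$ points.
* The cardinal $\mathfrak c^+$ is regular: a set of at most $\mathfrak c$ ordinals below $\mathfrak c^+$ is bounded below $\mathfrak c^+$.
* König's lemma: an infinite forest with finitely many roots in which every node has finitely many children has an infinite branch.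
* Dowker's theorem: a normal space is countably paracompact if and only if for all closed $K_0\supset K_1\supset\cdots$ with $\bigcap_nK_n=\emptyset$ there are open $G_n\supset K_n$ with $\bigcap_nG_n=\emptyset$.

Every space in countable discrete web is in countable web, by definition. The converse fails for Tychonoff spaces; the square of the Sorgenfrey line is one example, and we verify another one in Section 2. The question, from Mikhail Matveev, "On spaces in countable web", arXiv:math/0006199 (2000), asks what normality does: *is there a normal space in countable web which is not in countable discrete web?* We prove that there is one in ZFC.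

**Theorem A (ZFC).** There is a normal (Hausdorff) space $X$ in countable web which is not in countable discrete web. Moreover:

1. $X$ has an open cover $\mathcal U_0$ such that $St(A,\mathcal U_0)\ne X$ for every closed $A\subset X$ with $|A|<\mathfrak c$. In particular this holds for every countable closed $A$, discrete or not.
2. $X$ has a closed discrete subset of size $\mathfrak c$ and a dense open $\sigma$-compact subspace.
3. $X$ is countably paracompact, so it is not a Dowker space.

**Theorem B (ZFC).** If $X$ is normal and in countable web, then every closed discrete subset of $X$ has size $\le\mathfrak c$. Consequently, for every open cover $\mathcal U$ of $X$ there is a closed discrete $A$ with $|A|\le\mathfrak c$ and $St(A,\mathcal U)=X$. By Theorem A, neither bound $\mathfrak c$ can be lowered in ZFC.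

**Proposition C.** Under CH, every normal space in countable web of cardinality $\le\mathfrak c$ has only countable closed discrete subsets, hence is in countable discrete web. So in ZFC one cannot prove that there is an example of cardinality $\le\mathfrak c$.

We start with the easy cases, then prove Theorem B and Proposition C, because they show what an example has to look like. The rest is the construction for Theorem A.

## 2. Greedy choices, a $\Psi$-space, and Jones' lemma

**Lemma 1.** Let $X$ be $T_1$ and $\mathcal U$ an open cover of $X$. There is a closed discrete $A\subset X$ with $St(A,\mathcal U)=X$. Hence a $T_1$ space all of whose closed discrete subsets are countable is in countable discrete web.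

*Proof.* Choose points recursively, $x_\xi\notin St(\{x_\eta:\eta<\xi\},\mathcal U)$, as long as possible. The chosen points are distinct, so the recursion stops, and then the set $A$ of chosen points has $St(A,\mathcal U)=X$. If a member $U$ of $\mathcal U$ contained $x_\eta$ and $x_\xi$ with $\eta<\xi$, then $x_\xi\in U\subset St(\{x_\eta\},\mathcal U)$, contrary to the choice. So each member of $\mathcal U$ contains at most one point of $A$. Since $\mathcal U$ covers $X$ and $X$ is $T_1$, $A$ is closed discrete. $\square$

A Lindelöf $T_1$ space is therefore in countable discrete web: if $D$ is closed discrete, cover $X$ by $X\setminus D$ and, for each $d\in D$, an open set meeting $D$ only in $d$; a countable subcover must contain all the latter sets, so $D$ is countable. An example for our question must have an uncountable closed discrete set.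

The first candidates are separable spaces with an uncountable closed discrete set. Here is one that does everything except be normal. Call a family of infinite subsets of $\omega$ *almost disjoint* if any two distinct members have finite intersection. The sets of initial segments of the points of $2^\omega$ form an almost disjoint family of size $\mathfrak c$ on the countable set of finite $0$-$1$ sequences. Copy it to $\omega$ and extend it by Zorn's lemma to a maximal almost disjoint family $\mathcal A$, so $|\mathcal A|=\mathfrak c$. Let $\Psi=\omega\cup\{p_a:a\in\mathcal A\}$, where points of $\omega$ are isolated and $p_a$ has the basic neighborhoods $\{p_a\}\cup(a\setminus n)$, $n\in\omega$. These basic sets are clopen, and $\Psi$ is Hausdorff, so $\Psi$ is Tychonoff. It is separable, hence in countable web.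

It is not in countable discrete web. Split $\mathcal A$ into uncountable pieces $\mathcal A_n$ $(n\in\omega)$, and let $\mathcal U$ consist of the sets $\{p_a\}\cup(a\setminus n)$ for $a\in\mathcal A_n$, $n\in\omega$, and of all $\{j\}$, $j\in\omega$. Let $A$ be countable and closed discrete. If $A\cap\omega$ were infinite, then by maximality it would meet some $a\in\mathcal A$ in an infinite set, and no neighborhood of $p_a$ would contain at most one point of $A$. So $A\cap\omega\subset n$ for some $n$. Choose $a\in\mathcal A_n$ with $p_a\notin A$. The only member of $\mathcal U$ containing $p_a$ is $\{p_a\}\cup(a\setminus n)$, which misses $A$. So $p_a\notin St(A,\mathcal U)$.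

Normality fails by the following textbook fact.

**Lemma 2 (Jones' lemma).** If $Z$ is normal and separable and $D\subset Z$ is closed discrete, then $2^{|D|}\le2^\omega$.

*Proof.* Let $Q$ be countable and dense. For $B\subset D$ the sets $B$ and $D\setminus B$ are closed, so there are disjoint open $G_B\supset B$ and $H_B\supset D\setminus B$. Then $\overline{G_B}\cap D=B$. By density, $\overline{G_B\cap Q}=\overline{G_B}$. So $B\mapsto G_B\cap Q$ is an injection from subsets of $D$ to subsets of $Q$. $\square$

Since $2^{\mathfrak c}>\mathfrak c$, the space $\Psi$ is not normal. More generally, *no separable normal space has a closed discrete set of size $\mathfrak c$*. Separability uses one countable set for all covers; countable web allows the countable set to depend on the cover. The space of Theorem A has to use this freedom.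

## 3. Closed discrete sets have size at most $\mathfrak c$

**Proof of Theorem B (the bounds).** This step replaces the counting in Jones' lemma by a counting that survives when the countable set depends on the cover.

Suppose $X$ is normal and in countable web and has a closed discrete set of size greater than $\mathfrak c$. It then has one of size exactly $\mathfrak c^+$. Index it injectively by pairs,
$$D=\{d_{\xi\eta}:\xi<\eta<\mathfrak c^+\},\qquad B_\xi=\{d_{\xi\eta}:\xi<\eta<\mathfrak c^+\}.$$
All subsets of $D$ are closed, so there are disjoint open $G_\xi\supset B_\xi$ and $H_\xi\supset D\setminus B_\xi$. For $\xi<\eta$ the point $d_{\xi\eta}$ belongs to $B_\xi$, but not to $B_\eta$, because the points of $B_\eta$ have first index $\eta$ and the indexing is injective. Hence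
$$O_{\xi\eta}=(G_\xi\cap H_\eta)\setminus(D\setminus\{d_{\xi\eta}\})$$
is an open neighborhood of $d_{\xi\eta}$. The family $\mathcal U=\{O_{\xi\eta}:\xi<\eta<\mathfrak c^+\}\cup\{X\setminus D\}$ is an open cover, and $O_{\xi\eta}$ is its only member containing $d_{\xi\eta}$.

Let $A$ be countable with $St(A,\mathcal U)=X$. For all $\xi<\eta$ we may pick $c(\xi,\eta)\in A\cap O_{\xi\eta}$. Put $T_\xi=\{c(\xi,\eta):\xi<\eta<\mathfrak c^+\}\subset A$. The set $A$ has at most $\mathfrak c$ subsets, so $T_\xi=T_\eta$ for some $\xi<\eta$. The point $a=c(\xi,\eta)$ lies in $T_\xi=T_\eta$, so $a=c(\eta,\zeta)$ for some $\zeta>\eta$. Then $a\in O_{\xi\eta}\subset H_\eta$ and $a\in O_{\eta\zeta}\subset G_\eta$, which contradicts $G_\eta\cap H_\eta=\emptyset$.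

So closed discrete sets have size $\le\mathfrak c$. The statement about covers follows from Lemma 1: the closed discrete $A$ found there has $|A|\le\mathfrak c$. The optimality of the two bounds follows from Theorem A: its space has a closed discrete set of size $\mathfrak c$, and for its cover $\mathcal U_0$ no closed $A$ of size $<\mathfrak c$ has $St(A,\mathcal U_0)=X$. $\square$

## 4. Spaces of size at most $\mathfrak c$ under CH

**Proof of Proposition C.** This shows that a ZFC construction cannot stay within $\mathfrak c$ points.

Assume CH. Let $X$ be normal and in countable web with $|X|\le\mathfrak c=\omega_1$, and suppose $X$ has an uncountable closed discrete subset $D$; then $|D|=\omega_1$. If $C\subset X$ is countable, then $\overline C$ is normal (it is closed in $X$) and separable, and $D\cap\overline C$ is closed discrete in it. By Lemma 2, $2^{|D\cap\overline C|}\le2^\omega=\omega_1$. Since $2^{\omega_1}>\omega_1$, the set $D\cap\overline C$ is countable.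

There are at most $\omega_1^\omega=\omega_1$ countable subsets of $X$. Enumerate them, with repetitions if needed, as $\{A_\xi:\xi<\omega_1\}$. For $\xi<\omega_1$ put $C_\xi=\overline{\bigcup_{\eta\le\xi}A_\eta}$, the closure of a countable set. Since $D\cap C_\xi$ is countable, we can recursively pick $d_\xi\in D\setminus C_\xi$ different from all $d_\eta$, $\eta<\xi$. The set $O_\xi=X\setminus\bigl(C_\xi\cup(D\setminus\{d_\xi\})\bigr)$ is an open neighborhood of $d_\xi$, disjoint from $\bigcup_{\eta\le\xi}A_\eta$ and from $D\setminus\{d_\xi\}$.

Then $\mathcal U=\{O_\xi:\xi<\omega_1\}\cup\{X\setminus\{d_\xi:\xi<\omega_1\}\}$ is an open cover of $X$. The only member containing $d_\eta$ is $O_\eta$, and $O_\eta\cap A_\eta=\emptyset$, so $d_\eta\notin St(A_\eta,\mathcal U)$. Thus no countable set works for $\mathcal U$, a contradiction. So closed discrete sets are countable, and by Lemma 1 $X$ is in countable discrete web.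

An example of cardinality $\le\mathfrak c$ would thus refute CH, so ZFC cannot prove that there is one. $\square$

We are looking for a space with a closed discrete set $E$ of size $\mathfrak c$. It cannot be separable, and we must allow more than $\mathfrak c$ points.

## 5. Clopen sets of measure near one

We first describe a general shape of space in which every closed set of size $<\mathfrak c$ fails for one fixed cover. We will use the shape twice, first with a choice that fails to be normal and then with one that works.

Let $\lambda$ be the usual product probability measure on $2^\omega$. Let $E$ be the set of all sequences $\alpha=(U^m_\alpha)_{m\in\omega}$ of clopen subsets of $2^\omega$ with $\lambda(U^m_\alpha)\ge1-2^{-m}$ for all $m$. There are countably many clopen sets and at least two choices of $U^m_\alpha$ for each $m\ge 1$ (for example $2^\omega$, and a clopen set of measure $1-2^{-m}$), so $|E|=\mathfrak c$. An intersection of $n$ of the sets $U^m_\alpha$ has measure at least $1-n2^{-m}$, hence: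

$$\text{for }\alpha_1,\dots,\alpha_n\in E,\quad \bigcap_{i\le n}U^m_{\alpha_i}\ne\emptyset\ \text{ for all large } m.\tag{1}$$

**Definition (frame and its space).** A *frame* consists of a set $\Lambda$ of "coordinates", an injective map $\alpha\mapsto\varepsilon_\alpha$ from $E$ to $2^\Lambda$, and compact (that is, closed) sets $C_m\subset2^\omega\times2^\Lambda$ for $m\in\omega$. Its *space* is
$$X=\{e_\alpha:\alpha\in E\}\cup Y,\qquad Y=\bigsqcup_{m\in\omega}C_m,$$
with the base consisting of the open subsets of the $C_m$ and the sets
$$N(\alpha,\Phi,k)=\{e_\alpha\}\cup\bigcup_{m\ge k}\{(\rho,y)\in C_m:\rho\in U^m_\alpha,\ y|_\Phi=\varepsilon_\alpha|_\Phi\}\tag{2}$$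
for $\alpha\in E$, $\Phi\in[\Lambda]^{<\omega}$, $k\in\omega$. We also write $E$ for $\{e_\alpha:\alpha\in E\}$. Example: $\Lambda=\mathcal P(E)$, $\varepsilon_\alpha(B)=1$ iff $\alpha\in B$, and $C_m=2^\omega\times2^\Lambda$ for all $m$. The map is injective, since for $\alpha\ne\beta$ we have $\varepsilon_\alpha(\{\alpha\})=1$ and $\varepsilon_\beta(\{\alpha\})=0$. We call its space $X_0$ and study it in Section 6.

**Lemma 3.** Let $X$ be the space of a frame.

(a) The sets above form a base of a Hausdorff topology. Each $C_m$ is compact and clopen in $X$, $Y$ is open and $\sigma$-compact, and $E$ is closed discrete of size $\mathfrak c$.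

(b) Suppose that for all finite $\Phi_\alpha\subset\Lambda$ and $k_\alpha\in\omega$ $(\alpha\in E)$ there is a countable $A\subset Y$ meeting every $N(\alpha,\Phi_\alpha,k_\alpha)$. Then $Y$ is dense in $X$ and $X$ is in countable web.

(c) Let $\mathcal U_0=\{N(\alpha,\emptyset,0):\alpha\in E\}\cup\{C_m:m\in\omega\}$. Then $St(A,\mathcal U_0)\ne X$ for every closed $A\subset X$ with $|A|<\mathfrak c$.

*Proof of (a).* The sets cover $X$. We have $N(\alpha,\Phi,k)\cap N(\alpha,\Phi',k')=N(\alpha,\Phi\cup\Phi',\max(k,k'))$. Any other intersection of two of the sets lies in $Y$ and is open there, because the trace of $N(\alpha,\Phi,k)$ on each $C_m$ is open in $C_m$. So we have a base, and each $C_m$ is an open subspace with its original compact Hausdorff topology. Its complement is open since $N(\alpha,\emptyset,m+1)\cap C_m=\emptyset$, so $C_m$ is clopen. Hence $Y$ is open and $\sigma$-compact, $E$ is closed, and $E$ is discrete since $N(\alpha,\Phi,k)\cap E=\{e_\alpha\}$. For the Hausdorff property, let $\alpha\ne\beta$ and choose $x\in\Lambda$ with $\varepsilon_\alpha(x)\ne\varepsilon_\beta(x)$; then $N(\alpha,\{x\},0)$ and $N(\beta,\{x\},0)$ are disjoint. Two points not both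 in $E$ are separated by some $C_m$ and its complement, or inside one $C_m$.

*Proof of (b).* Every nonempty open set that is not contained in $Y$ contains some $N(\alpha,\Phi,k)$. Applying the hypothesis to constant choices $\Phi_\beta=\Phi$, $k_\beta=k$, we see that it meets $Y$. So $Y$ is dense. Now let $\mathcal U$ be an open cover. For each $\alpha$ choose $U_\alpha\in\mathcal U$, $\Phi_\alpha$ and $k_\alpha$ with $N(\alpha,\Phi_\alpha,k_\alpha)\subset U_\alpha$, and let $A$ be as in the hypothesis. Then $U_\alpha$ contains $e_\alpha$ and meets $A$, so $E\subset St(A,\mathcal U)$. As $Y$ is $\sigma$-compact, countably many members of $\mathcal U$ cover $Y$. Let $A'$ contain one point of each nonempty one. Then $A\cup A'$ is countable and $St(A\cup A',\mathcal U)=X$.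

*Proof of (c).* The only member of $\mathcal U_0$ containing $e_\alpha$ is $N(\alpha,\emptyset,0)$, so we need $\alpha$ with $N(\alpha,\emptyset,0)\cap A=\emptyset$. For each $m$ let $D_m\subset2^\omega$ be the projection of $A\cap C_m$. It is compact because $A$ is closed and $C_m$ compact, and $|D_m|<\mathfrak c$. An uncountable compact metrizable space has size $\mathfrak c$, so $D_m$ is countable, hence $\lambda$-null. Cover $D_m$ by open sets of total measure at most $2^{-m-2}$; these may be taken to be countably many basic clopen sets, and finitely many suffice by compactness. So there is a clopen $P_m\supset D_m$ with $\lambda(P_m)\le2^{-m-2}$. Adding to $P_m$ a nonempty clopen subset of its complement of measure at most $2^{-m-2}$, we get a second, different clopen set $P'_m\supset D_m$ with $\lambda(P'_m)\le2^{-m-1}\le2^{-m}$.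

All sequences with $U^m_\alpha\in\{2^\omega\setminus P_m,\,2^\omega\setminus P'_m\}$ for every $m$ belong to $E$, and there are $\mathfrak c$ of them. Since $|A|<\mathfrak c$, one of them has $e_\alpha\notin A$. A point $(\rho,y)\in A\cap C_m$ has $\rho\in D_m$, and $U^m_\alpha\cap D_m=\emptyset$, so it is not in $N(\alpha,\emptyset,0)$. Hence $N(\alpha,\emptyset,0)\cap A=\emptyset$. $\square$

The factor $2^\omega$ is there for part (c): closed sets of size $<\mathfrak c$ have small projections at every level, while finitely many of the sets $U^m_\alpha$ have a common point for large $m$. What remains is to choose $\Lambda$, $\varepsilon_\alpha$ and $C_m$ so that $X$ is normal and the hypothesis of (b) holds.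

## 6. Full cubes: separating subsets of $E$ is not enough

Any two disjoint subsets of $E$ must be separated, so it is natural to give each $B\subset E$ its own coordinate. This is the space $X_0$ of the example above: $\Lambda=\mathcal P(E)$, $\varepsilon_\alpha(B)=1$ iff $\alpha\in B$, and $C_m=2^\omega\times2^{\mathcal P(E)}$. Two things go right.

First, for $B\subset E$ the set $V_B=\{e_\alpha:\alpha\in B\}\cup\bigcup_m\{(\rho,y)\in C_m:y(B)=1\}$ is clopen, because $N(\alpha,\{B\},0)$ is contained in $V_B$ if $\alpha\in B$ and disjoint from $V_B$ if $\alpha\notin B$. So disjoint subsets of $E$ are separated by clopen sets.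

Second, $X_0$ satisfies the hypothesis of Lemma 3(b). Given $\Phi_\alpha$ and $k_\alpha$, the set $\Lambda'=\bigcup_\alpha\Phi_\alpha$ has size $\le\mathfrak c$; fix an injection $r:\Lambda'\to2^\omega$. For each $m\in\omega$, nonempty clopen $O\subset2^\omega$ and continuous $v:2^\omega\to2$, fix $\rho_O\in O$ and take the point $(\rho_O,y)\in C_m$ with $y(B)=v(r(B))$ for $B\in\Lambda'$ and $y=0$ off $\Lambda'$. These are countably many points. Given $\alpha$, take $m\ge\max(k_\alpha,1)$, $O=U^m_\alpha$ (nonempty, as its measure is at least $1/2$) and $v$ with $v(r(B))=\varepsilon_\alpha(B)$ for $B\in\Phi_\alpha$; the resulting point lies in $N(\alpha,\Phi_\alpha,k_\alpha)$. So only countably many points are needed, although $\Lambda'$ may have $\mathfrak c$ elements.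

Thus by Lemma 3 $X_0$ is in countable web and not in countable discrete web. But *$X_0$ is not normal*, and the failure is at closed sets inside $Y$. Let
$$W=\bigcup_{\alpha\in E}N(\alpha,\{\{\alpha\}\},0),\qquad K=X_0\setminus W .$$
$W$ is an open set containing $E$, so $E$ and $K$ are disjoint closed sets. Suppose $V\supset E$ and $G\supset K$ are disjoint open sets. For each $m$ the compact set $C_m\setminus G$ lies in $W$, so it is covered by the sets $\{(\rho,y)\in C_m:\rho\in U^m_\alpha,\ y(\{\alpha\})=1\}$, $\alpha\in E$, and hence by those with $\alpha$ in some finite $E_m\subset E$. Consequently every $(\rho,y)\in C_m$ with $y(\{\beta\})=0$ for all $\beta\in E_m$ lies in $G$. Choose $\alpha\in E\setminus\bigcup_mE_m$, which is possible since $E$ is uncountable. There are $\Phi,k$ with $N(\alpha,\Phi,k)\subset V$. Take $m\ge\max(k,1)$ and $\rho\in U^m_\alpha$. The point $(\rho,\varepsilon_\alpha)\in C_m$ lies in $N(\alpha,\Phi,k)\subset V$. As $\varepsilon_\alpha(\{\beta\})=0$ for $\beta\in E_m$, it also lies in $G$. This contradicts $V\cap G=\emptyset$.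

Normality asks for more than the coordinates $B$ provide: for every choice $\alpha\mapsto(\Phi_\alpha,k_\alpha)$ we need a closed neighborhood of $E$ inside $\bigcup_\alpha N(\alpha,\Phi_\alpha,k_\alpha)$. By compactness, at each level $m$ such a neighborhood can use only finitely many $\alpha$, so only countably many $\alpha$ altogether. But it must be a neighborhood of all $e_\alpha$.

The way out is to treat the choice itself as a coordinate. Given $F:\alpha\mapsto(\Phi_\alpha,k_\alpha)$, add a coordinate named $F$, put $\varepsilon_\alpha(F)=1$ for all $\alpha$, and let $W_F$ be $E$ together with all points having $y(F)=1$. Then $W_F$ is clopen for the same reason as $V_B$. To get $W_F\subset\bigcup_\beta N(\beta,\Phi_\beta,k_\beta)$, keep in $C_m$ only points for which $y(F)=1$ forces membership in one of *finitely many* of these sets, so that the condition is closed. This raises two problems.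

* The finitely many $\beta$ allowed at level $m$ come from a countable set $S(F)\subset E$. The neighborhood $N(\alpha,\{F\},0)$ of any other $e_\alpha$ must still contain points of $C_m$. So $S(F)$ must contain, for each $\alpha$ and each finite set of coordinates, an index that imitates $\alpha$ there. This is Lemma 4.
* With new coordinates come new choices $F$ that mention them, so the coordinates must be built by recursion, and the conditions for different $F$ interact. This is handled by a rank and by Lemma 5.

## 7. Countably many indices imitate all of them

**Lemma 4.** Let $\{p_\alpha:\alpha\in E\}$ be a nonempty family of finite partial functions from a set $\Lambda$ to $2$. There is a countable $S\subset E$ such that for every $\alpha\in E$ and every finite $\Psi\subset\Lambda$ there is $\beta\in S$ with $p_\beta|_{\Psi\cap\mathrm{dom}\,p_\beta}\subset p_\alpha$.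

Example. Let $p_\alpha=\{(\{\alpha\},1)\}$, the function with domain $\{\{\alpha\}\}$ and value $1$. Every countably infinite $S\subset E$ works: given $\Psi$, take $\beta\in S$ with $\{\beta\}\notin\Psi$, so that the restriction is empty. No finite $S$ works: take $\alpha\notin S$ and $\Psi=\{\{\beta\}:\beta\in S\}$. The imitation is imperfect, as $p_\beta$ may disagree with everything outside the window $\Psi$, but infinitely many candidates let us escape from any window.

*Proof.* Let $P=\{p_\alpha:\alpha\in E\}$.

**Step 1: a countable subfamily closed under choosing disjoint extensions.** For each finite partial function $r$ from $\Lambda$ to $2$ let $T_r\subset\{p\in P:r\subset p\}$ be maximal with the property that the sets $\mathrm{dom}\,p\setminus\mathrm{dom}\,r$, for distinct $p\in T_r$, are pairwise disjoint (Zorn's lemma). Let $T'_r=T_r$ if $T_r$ is countable, and otherwise let $T'_r$ be a countably infinite subset of $T_r$. Start with the countable family $T'_\emptyset$. Having a countable family, let $L$ be the union of the domains of its members; $L$ is countable, so there are countably many finite partial functions $r$ with domain in $L$; add all their $T'_r$.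 After $\omega$ steps the union $P_0\subset P$ is countable, and with $L=\bigcup_{p\in P_0}\mathrm{dom}\,p$ we have $T'_r\subset P_0$ for every finite partial function $r$ with domain contained in $L$, since the finite domain of $r$ lies in the union of domains at some finite step.

**Step 2: members of $P_0$ suffice.** Let $p\in P$ and let $\Psi$ be finite. We find $q\in P_0$ with $q|_{\Psi\cap\mathrm{dom}\,q}\subset p$. If $p\in P_0$, take $q=p$. Otherwise let $r=p|_{L\cap\mathrm{dom}\,p}$, so $T'_r\subset P_0$.

We claim that $T_r$ is uncountable. If it were countable, then $T_r=T'_r\subset P_0$, so $\mathrm{dom}\,q\subset L$ for all $q\in T_r$. But $\mathrm{dom}\,p\setminus\mathrm{dom}\,r$ is disjoint from $L$, we have $r\subset p$, and $p\notin T_r$ since $p\notin P_0$. So $T_r\cup\{p\}$ would have the disjointness property, contradicting maximality.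

Hence $T'_r$ is infinite and contained in $P_0$. The sets $\mathrm{dom}\,q\setminus\mathrm{dom}\,r$ $(q\in T'_r)$ are pairwise disjoint and $\Psi$ is finite, so some $q\in T'_r$ has $(\mathrm{dom}\,q\setminus\mathrm{dom}\,r)\cap\Psi=\emptyset$. Then $\Psi\cap\mathrm{dom}\,q\subset\mathrm{dom}\,r$, and since $r\subset q$, we get $q|_{\Psi\cap\mathrm{dom}\,q}\subset r\subset p$.

Choose one index $\beta$ with $p_\beta=q$ for each $q\in P_0$, and let $S$ be the set of chosen indices. $\square$

## 8. Coordinates for all neighborhood choices, and the space $X$

We now define the frame whose space is the $X$ of Theorem A.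

**Step 1: the set $\Lambda$.** The purpose is a set of coordinates that contains all choices $\alpha\mapsto(\Phi_\alpha,k_\alpha)$ about itself. Let $L_0$ be a tagged copy of $\mathcal P(E)$; its elements, still written $B\subset E$, are of *type 0*. (The tags keep them different from the functions added below.) For limit $\xi$ let $L_\xi=\bigcup_{\eta<\xi}L_\eta$. Let $L_{\xi+1}$ be $L_\xi$ together with all functions $F$ on $E$ of the form $F(\alpha)=(\Phi^F_\alpha,k^F_\alpha)$ such that $k^F_\alpha\in\omega$ and $\Phi^F_\alpha\subset L_\xi$ is finite and $\alpha$-closed. These functions are of *type 1*. Here a set $\Phi$ is *$\alpha$-closed* if $\Phi^G_\alpha\subset\Phi$ for every type 1 $G\in\Phi$. Put $\Lambda=L_{\mathfrak c^+}$, and let $\mathrm{rk}(x)$ be the least $\xi$ with $x\in L_\xi$.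

Example. Let $F_1(\alpha)=(\{\{\alpha\}\},0)$. The set $\{\{\alpha\}\}\subset L_0$ has no elements of type 1, so it is $\alpha$-closed, and $F_1\in\Lambda$ has rank $1$. The set $\{F_1\}$ is not $\alpha$-closed, since it does not contain $\Phi^{F_1}_\alpha=\{\{\alpha\}\}$. The set $\{F_1,\{\alpha\}\}$ is $\alpha$-closed, so $F_2(\alpha)=(\{F_1,\{\alpha\}\},0)$ is an element of $\Lambda$, of rank $2$.

We need three properties. First, if $F$ is of type 1, then all elements of all $\Phi^F_\alpha$ have rank $<\mathrm{rk}(F)$: the rank of $F$ is a successor $\xi+1$, and $F$ was added at that step, so $\Phi^F_\alpha\subset L_\xi$. Second,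

$$\begin{gathered}\text{every function }\alpha\mapsto(\Phi_\alpha,k_\alpha)\text{ on }E\text{ with }k_\alpha\in\omega\text{ and}\\ \Phi_\alpha\subset\Lambda\text{ finite and }\alpha\text{-closed is an element of }\Lambda.\end{gathered}\tag{3}$$

Indeed, $\bigcup_\alpha\Phi_\alpha$ has size $\le\mathfrak c$, so by regularity of $\mathfrak c^+$ it is contained in $L_\xi$ for some $\xi<\mathfrak c^+$, and then the function is in $L_{\xi+1}$. Third, every finite $\Phi\subset\Lambda$ is contained in a finite $\alpha$-closed set, namely
$$\Phi\cup\bigcup\{\Phi^G_\alpha:G\in\Phi\text{ of type 1}\}.$$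
If a type 1 element $G'$ of this set is in $\Phi$, then $\Phi^{G'}_\alpha$ is included by definition; if $G'\in\Phi^G_\alpha$, then $\Phi^{G'}_\alpha\subset\Phi^G_\alpha$ because $\Phi^G_\alpha$ is $\alpha$-closed.

**Step 2: the functions $\varepsilon_\alpha$.** These describe the neighborhoods of $e_\alpha$. For $\alpha\in E$ let $\varepsilon_\alpha(B)=1$ iff $\alpha\in B$ (type 0), and $\varepsilon_\alpha(F)=1$ for all $F$ of type 1. The map $\alpha\mapsto\varepsilon_\alpha$ is injective, by the coordinates $B=\{\alpha\}$.

**Step 3: the finite sets $S_m(F)$.** These are the indices that may serve as witnesses for $y(F)=1$ at level $m$. For each type 1 $F$ apply Lemma 4 to the finite functions $p_\alpha=\varepsilon_\alpha|_{\Phi^F_\alpha}$. We get a countable (nonempty) set $S(F)\subset E$ such that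

$$\begin{gathered}\text{for all }\alpha\in E\text{ and finite }\Psi\subset\Lambda\text{ there is }\beta\in S(F)\text{ with}\\ \Phi^F_\beta\cap\Psi\subset\Phi^F_\alpha\quad\text{and}\quad\varepsilon_\beta=\varepsilon_\alpha\text{ on }\Phi^F_\beta\cap\Psi.\end{gathered}\tag{4}$$

Enumerate $S(F)=\{\beta^F_i:i\in\omega\}$, repetitions allowed, and put
$$S_m(F)=\{\beta^F_i:i<m,\ k^F_{\beta^F_i}\le m\}.$$
This set is finite, and each $\beta\in S(F)$ lies in $S_m(F)$ for all large $m$.

**Step 4: the compact pieces.** Let $C_m$ be the set of all $(\rho,y)\in2^\omega\times2^\Lambda$ such that

$$\begin{gathered}\text{for every type 1 }F\text{ with }y(F)=1\text{ there is }\beta\in S_m(F)\\ \text{with }\rho\in U^m_\beta\text{ and }y|_{\Phi^F_\beta}=\varepsilon_\beta|_{\Phi^F_\beta}.\end{gathered}\tag{5}$$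

For a fixed $F$ the condition is clopen: it involves the finitely many coordinates in $\{F\}\cup\bigcup\{\Phi^F_\beta:\beta\in S_m(F)\}$ and the finitely many clopen sets $U^m_\beta$, $\beta\in S_m(F)$. So $C_m$ is an intersection of clopen sets, hence compact Hausdorff. Example: for $F_1$ above, (5) says that if $y(F_1)=1$, then $y(\{\beta\})=1$ and $\rho\in U^m_\beta$ for one of the finitely many $\beta\in S_m(F_1)$.

We have a frame. **From now on $X$ is its space**, with $Y=\bigsqcup_mC_m$ and $N(\alpha,\Phi,k)$ given by (2). By Lemma 3(a), $X$ is Hausdorff, the $C_m$ are compact and clopen, and $E$ is closed discrete of size $\mathfrak c$.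

**Step 5: two kinds of clopen sets.** They do the work for normality. For $B\subset E$,
$$V_B=\{e_\alpha:\alpha\in B\}\cup\bigcup_m\{(\rho,y)\in C_m:y(B)=1\}\ \text{ is clopen in }X,\tag{6}$$
because its trace on each $C_m$ is clopen, and $N(\alpha,\{B\},0)$ is contained in $V_B$ if $\alpha\in B$ and disjoint from it otherwise. For $F$ of type 1,
$$W_F=E\cup\bigcup_m\{(\rho,y)\in C_m:y(F)=1\}\ \text{ is clopen in }X,\quad\text{and}\quad W_F\subset\bigcup_{\beta\in E}N(\beta,\Phi^F_\beta,k^F_\beta).\tag{7}$$
Indeed $N(\alpha,\{F\},0)\subset W_F$ since $\varepsilon_\alpha(F)=1$, so $W_F$ is open; and $X\setminus W_F\subset Y$ is open in $Y$. For the inclusion, $e_\alpha\in N(\alpha,\Phi^F_\alpha,k^F_\alpha)$. If $(\rho,y)\in C_m$ and $y(F)=1$, let $\beta\in S_m(F)$ be as in (5). Then $k^F_\beta\le m$ by the definition of $S_m(F)$, so $(\rho,y)\in N(\beta,\Phi^F_\beta,k^F_\beta)$.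

## 9. Normality of $X$

Let $H,K$ be disjoint closed subsets of $X$.

**Step 1: reduction to $K\cap E=\emptyset$.** Let $B=\{\alpha:e_\alpha\in H\}$. Since $V_B$ is clopen, it suffices to separate $H\cap V_B$ from $K\cap V_B$ and $H\setminus V_B$ from $K\setminus V_B$: intersect the separating sets with $V_B$ and with $X\setminus V_B$, respectively, and take unions. In the first pair the second set misses $E$, because $V_B\cap E\subset H$. In the second pair the first set misses $E$. So, after renaming if necessary, we may assume $K\cap E=\emptyset$.

**Step 2: a clopen neighborhood of $E$ missing $K$.** For each $\alpha$ the point $e_\alpha$ is not in the closed set $K$, so there are a finite $\Phi_\alpha$ and $k_\alpha$ with $N(\alpha,\Phi_\alpha,k_\alpha)\cap K=\emptyset$. Enlarging $\Phi_\alpha$ shrinks the neighborhood, so we may take $\Phi_\alpha$ to be $\alpha$-closed. By (3), $F=(\alpha\mapsto(\Phi_\alpha,k_\alpha))$ is an element of $\Lambda$. By (7), $W_F$ is clopen and $W_F\cap K=\emptyset$.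

**Step 3: the rest is a sum of compact spaces.** The clopen set $X\setminus W_F$ is the topological sum of the compact Hausdorff spaces $C_m\setminus W_F$, hence normal. Choose disjoint open $G\supset H\setminus W_F$ and $G'\supset K$ in it. Then $G\cup W_F\supset H$ and $G'\supset K$ are disjoint open sets in $X$. So $X$ is normal. $\square$

## 10. Finite patterns that satisfy all their own conditions

Normality was bought by shrinking $C_m$, and now we must show that enough points are left. In $X_0$ the points $(\rho,\varepsilon_\alpha)$ were always available near $e_\alpha$. In $X$ they need not be: by (5) for $F_1$, membership of $(\rho,\varepsilon_\alpha)$ in $C_m$ would require $\varepsilon_\alpha(\{\beta\})=1$, that is $\beta=\alpha$, for some $\beta\in S_m(F_1)$, which is impossible when $\alpha\notin S(F_1)$. So a point near $e_\alpha$ must agree with $\varepsilon_\alpha$ on a given finite set and deviate elsewhere. The next lemma finds the finite part of such a point.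

**Lemma 5.** Let $\alpha\in E$ and let $\Phi\subset\Lambda$ be finite. There are a finite $\Psi\supset\Phi$, a map $z:\Psi\to2$, and, for each type 1 $F\in\Psi$, a point $b(F)\in S(F)$, such that $z|_\Phi=\varepsilon_\alpha|_\Phi$, and for every type 1 $F\in\Psi$:
$$z(F)=1,\qquad\Phi^F_{b(F)}\subset\Psi,\qquad z=\varepsilon_{b(F)}\text{ on }\Phi^F_{b(F)}.$$

Example. Let $\Phi=\{F_1,\{\alpha\}\}$ and suppose $\alpha\notin S(F_1)$. Take any $\beta\in S(F_1)$ and put $\Psi=\{F_1,\{\alpha\},\{\beta\}\}$, $z=1$ on $\Psi$, $b(F_1)=\beta$. All requirements hold. Note that $z$ is not the restriction of any $\varepsilon_\gamma$, since $z(\{\alpha\})=z(\{\beta\})=1$ and $\alpha\ne\beta$.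

*Proof.* Enlarging $\Phi$, we may assume that it is $\alpha$-closed. We describe a process that serves one type 1 element at a time. At each stage we have a finite $\Psi$ and a map $z:\Psi\to2$ equal to $1$ on type 1 elements. Some type 1 elements $F\in\Psi$ are *processed* and have points $b(F)\in S(F)$ as required. Each unprocessed type 1 $F\in\Psi$ has a point $a(F)\in E$ with

$$\Phi^F_{a(F)}\subset\Psi\quad\text{and}\quad z=\varepsilon_{a(F)}\text{ on }\Phi^F_{a(F)}.\tag{8}$$

Thus $a(F)$ is a witness for $F$ in every respect except that it may not lie in $S(F)$.

**Step 1: start.** Let $\Psi=\Phi$, $z=\varepsilon_\alpha|_\Phi$, nothing processed, and $a(F)=\alpha$ for all type 1 $F\in\Phi$. Then (8) holds because $\Phi$ is $\alpha$-closed.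

**Step 2: processing one element.** Here we replace $a(F)$ by a witness in $S(F)$. Take an unprocessed $F\in\Psi$. By (4), applied to $a(F)$ and the finite set $\Psi$, there is $\beta\in S(F)$ with $\Phi^F_\beta\cap\Psi\subset\Phi^F_{a(F)}$ and $\varepsilon_\beta=\varepsilon_{a(F)}$ on $\Phi^F_\beta\cap\Psi$. By (8), $z=\varepsilon_{a(F)}$ on $\Phi^F_{a(F)}$, so $\varepsilon_\beta=z$ on $\Phi^F_\beta\cap\Psi$. Therefore $z\cup\varepsilon_\beta|_{\Phi^F_\beta}$ is a function on $\Psi\cup\Phi^F_\beta$. Let these be the new $z$ and $\Psi$. The new $z$ is still $1$ on type 1 elements, because $\varepsilon_\beta$ is. Put $b(F)=\beta$ and declare $F$ processed; the requirements for $F$ hold. For each type 1 $G\in\Phi^F_\beta$ that was not in the old $\Psi$ put $a(G)=\beta$. Then (8) holds for $G$: since $\Phi^F_\beta$ is $\beta$-closed, $\Phi^G_\beta\subset\Phi^F_\beta$, and $z=\varepsilon_\beta$ there. All properties of other elements are preserved, because $\Psi$ and $z$ were only extended.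

**Step 3: termination.** Suppose the process never stops. Make each new element of $\Psi$ a child of the $F$ whose processing introduced it. This gives an infinite forest with finitely many roots (the elements of $\Phi$), in which each node has finitely many children. A child of $F$ is an element of some $\Phi^F_\beta$, so its rank is smaller than $\mathrm{rk}(F)$. By König's lemma there is an infinite branch, along which the ranks form an infinite strictly decreasing sequence of ordinals, which is impossible. So the process stops, and then all type 1 elements of $\Psi$ are processed. Since $z$ was only extended, $z|_\Phi=\varepsilon_\alpha|_\Phi$. $\square$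

## 11. Countably many codes, and countable web

**Lemma 6.** For all finite $\Phi_\alpha\subset\Lambda$ and $k_\alpha\in\omega$ $(\alpha\in E)$ there is a countable $A\subset Y$ meeting every $N(\alpha,\Phi_\alpha,k_\alpha)$.

The plan is that of Section 6: points coded by a level, a clopen set and a continuous function. There the function $v$ dictated all values of $y$. Now $v$ only *proposes* values on type 1 coordinates, and a proposal $1$ is accepted exactly when (5) permits it.

*Proof.* **Step 1: the relevant coordinates.** For each $\alpha$ take $\Psi_\alpha,z_\alpha,b_\alpha$ from Lemma 5 for $(\alpha,\Phi_\alpha)$. The set $\bigcup_\alpha\Psi_\alpha$ has size $\le\mathfrak c$, and so has $\bigcup_{\beta\in E}\Phi^F_\beta$ for each $F$. Closing off in $\omega$ steps, we get $\Lambda'\supset\bigcup_\alpha\Psi_\alpha$ with $|\Lambda'|\le\mathfrak c$ and $\bigcup_{\beta\in E}\Phi^F_\beta\subset\Lambda'$ for every type 1 $F\in\Lambda'$. Fix an injection $r:\Lambda'\to2^\omega$.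

**Step 2: the countable set $A$.** A *code* is a triple $(m,O,v)$ with $m\in\omega$, $O\ne\emptyset$ clopen in $2^\omega$, and $v:2^\omega\to2$ continuous. There are countably many codes, since $v$ is determined by the clopen set $v^{-1}(1)$. For each nonempty clopen $O$ fix $\rho_O\in O$. Given a code, define $y=y_{m,O,v}\in2^\Lambda$ as follows. Put $y=0$ off $\Lambda'$. On $\Lambda'$ use recursion on rank: for type 0, $y(B)=v(r(B))$; for type 1, $y(F)=1$ if and only if $v(r(F))=1$ and there is $\beta\in S_m(F)$ with $\rho_O\in U^m_\beta$ and $y|_{\Phi^F_\beta}=\varepsilon_\beta|_{\Phi^F_\beta}$. This makes sense because $\Phi^F_\beta\subset\Lambda'$ consists of elements of rank $<\mathrm{rk}(F)$. If $y(F)=1$ for a type 1 $F$, then $F\in\Lambda'$ and the required $\beta$ exists; so (5) holds and $(\rho_O,y)\in C_m$. Let $A\subset Y$ be the countable set of all these points.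

**Step 3: $A$ meets each neighborhood.** Let $\alpha\in E$. The set $\Psi_\alpha$ is finite, each $b_\alpha(F)\in S(F)$ lies in $S_m(F)$ for all large $m$, and (1) holds. So we can choose $m\ge k_\alpha$ such that $b_\alpha(F)\in S_m(F)$ for all type 1 $F\in\Psi_\alpha$ and such that the clopen set
$$O=U^m_\alpha\cap\bigcap\{U^m_{b_\alpha(F)}:F\in\Psi_\alpha\text{ of type 1}\}$$
is nonempty. Since $r$ is injective and $\Psi_\alpha$ is finite, there is a continuous $v$ with $v(r(G))=z_\alpha(G)$ for all $G\in\Psi_\alpha$. Let $y=y_{m,O,v}$.

We show by induction on rank that $y(G)=z_\alpha(G)$ for all $G\in\Psi_\alpha$. For type 0 this is the definition of $y$. Let $F\in\Psi_\alpha$ be of type 1. Then $v(r(F))=z_\alpha(F)=1$. The point $\beta=b_\alpha(F)$ lies in $S_m(F)$, we have $\rho_O\in O\subset U^m_\beta$ and $\Phi^F_\beta\subset\Psi_\alpha$, and the elements of $\Phi^F_\beta$ have smaller rank than $F$, so by the induction hypothesis $y=z_\alpha=\varepsilon_\beta$ on $\Phi^F_\beta$. Hence $y(F)=1=z_\alpha(F)$.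

In particular $y|_{\Phi_\alpha}=z_\alpha|_{\Phi_\alpha}=\varepsilon_\alpha|_{\Phi_\alpha}$. Also $\rho_O\in U^m_\alpha$ and $m\ge k_\alpha$. So the point $(\rho_O,y)$ of $A$ lies in $N(\alpha,\Phi_\alpha,k_\alpha)$. $\square$

**Proof of Theorem A, except item 3.** $X$ is Hausdorff by Lemma 3(a) and normal by Section 9. Lemma 6 is the hypothesis of Lemma 3(b), so $X$ is in countable web and $Y$ is dense in $X$. By Lemma 3(c), the cover $\mathcal U_0=\{N(\alpha,\emptyset,0):\alpha\in E\}\cup\{C_m:m\in\omega\}$ satisfies item 1. In particular no countable closed discrete $A$ has $St(A,\mathcal U_0)=X$, so $X$ is not in countable discrete web. For item 2, $E$ is closed discrete of size $\mathfrak c$ and $Y$ is dense, open and $\sigma$-compact. $\square$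

## 12. Countable paracompactness of $X$

**Proof of Theorem A, item 3.** Since $X$ is normal, Dowker's theorem applies. Let $K_0\supset K_1\supset\cdots$ be closed with $\bigcap_nK_n=\emptyset$. We enlarge $K_n$ to an open set that has the same trace on $E$ and eventually leaves each $C_m$. Let $B_n=\{\alpha:e_\alpha\in K_n\}$ and
$$G_n=\Bigl(V_{B_n}\setminus\bigcup_{m<n}C_m\Bigr)\cup\bigcup\{C_m:C_m\cap K_n\ne\emptyset\}.$$
This is open, because $V_{B_n}$ and all $C_m$ are clopen and only finitely many $C_m$ are removed. We have $K_n\subset G_n$: if $e_\alpha\in K_n$, then $\alpha\in B_n$ and $e_\alpha\in V_{B_n}\setminus\bigcup_{m<n}C_m$; a point of $K_n$ in $C_m$ lies in $C_m\subset G_n$. Moreover $G_n\cap E=V_{B_n}\cap E=K_n\cap E$, so $\bigcap_nG_n\cap E=\bigcap_nK_n\cap E=\emptyset$.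

Now fix $m$. The compact sets $K_n\cap C_m$ decrease and have empty intersection, so $K_n\cap C_m=\emptyset$ for all large $n$. If also $n>m$, then the first part of $G_n$ misses $C_m$ because $C_m$ was removed, and the second part misses it because $C_m\cap K_n=\emptyset$. So $G_n\cap C_m=\emptyset$ for all large $n$. Hence $\bigcap_nG_n=\emptyset$. By Dowker's theorem $X$ is countably paracompact, so it is not a Dowker space. This completes the proof of Theorem A, and with it the sharpness statement of Theorem B. $\square$
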